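# Haagerup's property for the group $G\curlyvee H$

## 1. Conditionally negative definite functions and Haagerup's property

Throughout, "almost all" means "all but finitely many", permutations are composed from right to left, and groups are discrete.

**Definition (cnd kernel).** A kernel $K:S\times S\to\mathbb R$ on a set $S$ is *conditionally negative definite*, cnd for short, if it is symmetric, vanishes on the diagonal, and satisfies
$$\sum_{j,k}c_jc_kK(s_j,s_k)\le 0\qquad\text{for all } s_1,\dots,s_n\in S \text{ and real } c_1,\dots,c_n \text{ with }\sum_jc_j=0 .$$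

*Example.* Let $\xi:S\to\mathcal H$ be any map to a real Hilbert space. Then $K(s,s')=\|\xi(s)-\xi(s')\|^2$ is cnd: expand the square, observe that $\sum_{j,k}c_jc_k\|\xi(s_j)\|^2=0$ because $\sum_kc_k=0$, and obtain $\sum c_jc_kK(s_j,s_k)=-2\,\|\sum_jc_j\xi(s_j)\|^2\le0$. Sums of cnd kernels, integrals of cnd kernels and pointwise limits of cnd kernels are cnd, since the defining inequality survives these operations. Almost every kernel in these notes will be built this way.

**Definition (cnd function).** A function $\psi$ on a group $G$ is cnd if $(x,y)\mapsto\psi(x^{-1}y)$ is a cnd kernel on $G$.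

So $\psi(e)=0$ and $\psi(x^{-1})=\psi(x)$. Taking two points with $c=(1,-1)$ gives $-2\psi(x)\le0$, so $\psi\ge0$. (Some authors do not ask for $\psi(e)=0$. Then the same choice of $c$ shows $\psi\ge\psi(e)$, and one may subtract the constant $\psi(e)$, since $\sum_{j,k}c_jc_k\psi(e)=0$.)

*Examples.* On $\mathbb Z$ the function $\psi(n)=|n|$ is cnd, because $|m-n|=\sum_{k\in\mathbb Z}(1_{m\le k}-1_{n\le k})^2$ is a sum of squared distances: it counts the half-lines $(-\infty,k]$ that separate $m$ from $n$. On any group, $x\mapsto 1_{x\ne e}$ is cnd: grouping equal points we may assume that the $x_j$ are distinct, and then for $\sum c_j=0$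
$$\sum_{j,k}c_jc_k1_{x_j\ne x_k}=\Big(\sum_jc_j\Big)^2-\sum_jc_j^2\le0 .$$

**Definition (Haagerup's property).** A function $\psi:G\to\mathbb R_{\ge0}$ is *proper* if $\{x:\psi(x)\le R\}$ is finite for every $R$. The group $G$ has *Haagerup's property* (is *a-T-menable*) if it admits a proper cnd function $G\to\mathbb R_{\ge 0}$. Equivalently, $G$ admits a metrically proper action by affine isometries on a Hilbert space; we shall only use the first form.

*Examples.* Every finite group has the property, with $\psi=0$. The group $\mathbb Z$ has it, with $\psi(n)=|n|$.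

Two immediate consequences will be used. A group with Haagerup's property is countable, being the union of the finite sets $\{\psi\le n\}$. And the property passes to subgroups, by restricting $\psi$.

## 2. Two groups acting on a one-point union

**Definition.** Let $G,H$ be groups, and let $\underline G,\underline H$ be copies of their underlying sets. Take the disjoint union and identify the two neutral elements to one point $\underline e$; call the result $X=\underline G\cup\underline H$. Let $G$ act on $X$ by left multiplication on $\underline G$ and trivially on $X\smallsetminus\underline G$, and let $H$ act by left multiplication on $\underline H$ and trivially on $X\smallsetminus\underline H$. Both actions are faithful, so $G$ and $H$ are subgroups of $\mathrm{Sym}(X)$. The group they generate is denoted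
$$G\curlyvee H\le\mathrm{Sym}(X).$$

*Example A.* If $G$ is trivial then $X=\underline H$ and $G\curlyvee H=H$. If $G=H=\mathbb Z/2$, then $X=\{\underline e,a,b\}$, the two groups are generated by the transpositions $(\underline e\ a)$ and $(\underline e\ b)$, and $G\curlyvee H=\mathrm{Sym}(3)$.

*Example B.* Let $G=\mathbb Z/2$ and $H=\mathbb Z$. Then $X=\mathbb Z\cup\{a\}$ with $\underline e=0$. The generator of $H$ is the translation $\tau$ of $\mathbb Z$, which fixes $a$, and the generator of $G$ is the transposition $(0\ a)$. Conjugating by $\tau^k$ gives all transpositions $(k\ a)$, $k\in\mathbb Z$, and these generate the group $\mathrm{Sym}_{\rm fin}(X)$ of all finitely supported permutations. This group is normal and meets $\langle\tau\rangle$ trivially, so $\mathbb Z/2\curlyvee\mathbb Z=\mathrm{Sym}_{\rm fin}(X)\rtimes\mathbb Z$. It consists of the permutations of $X$ that agree with a translation at almost all points of $\mathbb Z$.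

## 3. Does $G\curlyvee H$ inherit Haagerup's property?

The following question comes from Maxime Gheysens and Nicolas Monod, "Between free and direct products of groups", arXiv:2201.03625 (2022): if $G$ and $H$ both have Haagerup's property, does $G\curlyvee H$ have it? The answer is yes.

**Theorem 2.** For any groups $G,H$: $G\curlyvee H$ has Haagerup's property if and only if both $G$ and $H$ do.

(The number is 2 because we shall deduce it from a general criterion, Theorem 1 in Section 8.) One direction is clear, since $G$ and $H$ are subgroups of $G\curlyvee H$. If $G$ and $H$ are finite then so is $G\curlyvee H$, and there is nothing to prove. Example B is the first case with content; we settle it by hand in Section 5.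

The following computation shows what $G\curlyvee H$ contains. Let $g\in G$ and $h\in H$ be nontrivial, and write $g\in\underline G$, $h\in\underline H$ also for the corresponding points. Then
$$ghg^{-1}h^{-1}\ \text{ is the 3-cycle }\ \underline e\mapsto g\mapsto h\mapsto\underline e. \tag{1}$$
Apply the four factors in turn, starting with $h^{-1}$. The point $\underline e$ goes to $h^{-1}\in\underline H\smallsetminus\{\underline e\}$, which $g^{-1}$ fixes, then back to $\underline e$, then to $g$. The point $g$ is fixed by $h^{-1}$, then goes to $\underline e$, then to $h$, which $g$ fixes. The point $h$ goes to $\underline e$, then to $g^{-1}\in \underline G\smallsetminus\{\underline e\}$, which $h$ fixes, then to $\underline e$. A point $x\in\underline G\smallsetminus\{\underline e,g\}$ is fixed by $h^{-1}$, goes to $g^{-1}x\ne\underline e$, is fixed by $h$, and returns to $x$. A point $x\in\underline H\smallsetminus\{\underline e,h\}$ goes to $h^{-1}x\neq\underline e$, is fixed by $g^{-1}$, returns to $x$ and is fixed by $g$.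

## 4. Pulling back, counting, weighting: three kernels that are not enough

Suppose $G$ and $H$ are infinite and have proper cnd functions $\psi_G,\psi_H$. For every $s\in G\curlyvee H$ there are $g\in G$, $h\in H$ such that $s(x)=gx$ for almost all $x\in\underline G$ and $s(x)=hx$ for almost all $x\in\underline H$: this holds for the elements of $G$ and of $H$, and it passes to products. Since $\underline G$ and $\underline H$ are infinite, $g$ and $h$ are unique, so $s\mapsto g$ and $s\mapsto h$ are homomorphisms $\rho_G,\rho_H$.

**Pulling back.** The function $\psi_G\circ\rho_G+\psi_H\circ\rho_H$ is cnd on $G\curlyvee H$. But the 3-cycles (1) lie in the kernels of $\rho_G$ and $\rho_H$; there are infinitely many of them, and the function vanishes on all of them. It is not proper. We must add something that sees finitely supported permutations.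

To discuss this we fix a setting that isolates one of the two groups. It will serve for the whole proof.

**Setting.** $\Gamma$ is a group acting on a set $X$, $\rho:\Gamma\to G$ is a homomorphism to a group $G$, and $\iota:G\to X$ is a map such that
$$\text{for each } s\in\Gamma:\qquad s\,\iota(x)=\iota(\rho(s)x)\ \text{ for almost all } x\in G. \tag{2}$$

*Example.* For $G$ and $H$ infinite: $\Gamma=G\curlyvee H$, $\rho=\rho_G$, and $\iota$ the inclusion of $G$ as $\underline G$.

For $s,s'\in\Gamma$ put
$$f_s:G\to X,\quad f_s(p)=s\,\iota(\rho(s)^{-1}p),\qquad\quad D(s,s')=\{p\in G: f_s(p)\ne f_{s'}(p)\}.$$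
We use $f_s$ rather than $s\circ\iota$ because it makes different elements comparable. By (2) with $x=\rho(s)^{-1}p$, we have $f_s(p)=\iota(p)$ for almost all $p$, whatever $s$ is. Hence $D(s,s')$ is finite. Next, for $t\in\Gamma$,
$$f_{ts}(p)=ts\,\iota\big(\rho(s)^{-1}\rho(t)^{-1}p\big)=t\,f_s(\rho(t)^{-1}p),$$
and since $t$ acts injectively, $p\in D(ts,ts')$ if and only if $\rho(t)^{-1}p\in D(s,s')$. That is,
$$D(ts,ts')=\rho(t)\,D(s,s'). \tag{3}$$

*Example.* In $G\curlyvee H$, the 3-cycle $s$ of (1) has $\rho_G(s)=e$, so $f_s(p)=s(p)$ and $D_G(1,s)=\{e,g\}$. Likewise $D_H(1,s)=\{e,h\}$.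

**Counting.** The kernel $|D(s,s')|=\frac12\sum_{p\in G}\|\delta_{f_s(p)}-\delta_{f_{s'}(p)}\|^2$, with norms in $\ell^2(X)$, is cnd, and by (3) it is left-invariant. So $s\mapsto|D(1,s)|$ is a cnd function. Adding the counts for $G$ and for $H$ to the pulled-back function still does not give a proper function: every 3-cycle (1) gets the value $2+2=4$. Counting sees how many points are disturbed, but not where they are.

**Weighting.** To see where they are, one would choose a function $w:G\to\mathbb R_{\ge0}$ tending to infinity and take $\sum_{p\in D(s,s')}w(p)$. This is again a cnd kernel, and it is large when $D$ reaches far out, but it is not left-invariant. Take the 3-cycle $s$ of (1) and $t\in G$. By (3), $D(t,ts)=\{t,tg\}$, so invariance would require $w(t)+w(tg)=w(e)+w(g)$ for all $t\in G$. With $g$ fixed and $t$ leaving finite sets, the left side tends to infinity. This is the obstruction: a weight depending on $p$ alone is incompatible with invariance.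

The element $s$ itself, however, comes with a position $\rho(s)\in G$, and $\rho(ts)=\rho(t)\rho(s)$ moves exactly as $D$ does in (3). So one may hope to weigh $p\in D(s,s')$ by its distance to $\rho(s)$ and $\rho(s')$. The difficulty is to do so with a kernel that is cnd.

## 5. Looking only outside a set: the case $\mathbb Z/2\curlyvee\mathbb Z$

The device is a "walls" construction, in the spirit of Cornulier–Stalder–Valette. Choose a subset $A\subset G$. If $s$ has its position $\rho(s)$ in $A$, we record what $s$ does outside $A$; otherwise we record nothing.

Precisely, in the Setting of Section 4, define $\xi_A(s)\in\ell^2(X^{G\smallsetminus A})$ by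
$$\xi_A(s)=\begin{cases}\delta_{f_s|_{G\smallsetminus A}}&\text{if }\rho(s)\in A,\\ 0&\text{if }\rho(s)\notin A,\end{cases}\qquad\qquad d_A(s,s')=\|\xi_A(s)-\xi_A(s')\|^2 .$$
Then $d_A$ is a cnd kernel on $\Gamma$. Two restrictions $f_s|_{G\smallsetminus A}$ and $f_{s'}|_{G\smallsetminus A}$ differ exactly when $D(s,s')\not\subset A$, and distinct basis vectors have squared distance $2$. Hence
$$d_A(s,s')=\begin{cases}1&\text{if exactly one of }\rho(s),\rho(s')\text{ lies in }A,\\2&\text{if both lie in }A\text{ and }D(s,s')\not\subset A,\\0&\text{otherwise.}\end{cases}\tag{4}$$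
By (3) and (4), $d_{\rho(t)A}(ts,ts')=d_A(s,s')$. A single $d_A$ is not left-invariant, but summing over a $G$-invariant family of sets $A$ produces an invariant kernel. When both positions lie in $A$, a disturbed point $p$ is noticed exactly if $A$ separates it from them. So the sum will measure how far $p$ is from the positions, which is what we wanted.

**The case $\mathbb Z/2\curlyvee\mathbb Z$ by hand.** Let $\Gamma=\mathbb Z/2\curlyvee\mathbb Z$ act on $X=\mathbb Z\cup\{a\}$ as in Example B. Let $\rho(s)\in\mathbb Z$ be the translation length of $s$ at almost all points, and let $\iota:\mathbb Z\to X$ be the inclusion. Let $\Phi=\sum_Ad_A$, the sum being over all half-lines $A=(-\infty,k]$ and $A=[k,\infty)$ with $k\in\mathbb Z$. Write $n=\rho(s)$ and $D=D(1,s)$. Exactly $|n|$ left half-lines, and $|n|$ right half-lines, contain exactly one of $0,n$. The left half-line $(-\infty,k]$ contains both $0$ and $n$ but not all of $D$ exactly when $\max(0,n)\le k<\max D$; the right half-lines are similar. So (4) gives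
$$\Phi(1,s)=2|n|+2\big(\max D-\max(0,n)\big)^++2\big(\min(0,n)-\min D\big)^+ ,$$
where the last two terms are absent if $D=\varnothing$. This is finite, and $\Phi$ is left-invariant because translations permute the half-lines of each kind. Hence $s\mapsto\Phi(1,s)$ is a cnd function. For instance, $\tau^n$ has value $2|n|$ and the transposition $(k\ a)$ has value $2|k|$.

It is proper. Suppose $\Phi(1,s)\le R$. Then $|n|\le R/2$ and $D\subset[-R,R]$, so there are finitely many possible $n$. Fix $n$. For integers $x$ with $x+n\notin[-R,R]$ we have $x+n\notin D$, so $s(x)=x+n$. This determines $s$ off a finite set (consisting of $a$ and finitely many integers), and $s$ must map this finite set bijectively onto the complement of the image of the rest. That leaves finitely many possibilities for $s$. So $\mathbb Z/2\curlyvee\mathbb Z$ has Haagerup's property.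

A general $G$ has no half-lines. What the argument used is an invariant way of summing over sets $A\subset G$ such that the total mass of the sets containing $x$ but not $y$ is finite, and becomes large when $x^{-1}y$ is far out. A proper cnd function provides this, with random sets.

## 6. Random half-spaces from a Gaussian process

Let $G$ have a proper cnd function $\psi$. This section produces the random sets.

**Existence of the process.** The purpose is to realize $\psi(x^{-1}y)$ as a variance. The kernel $\frac12(\psi(x)+\psi(y)-\psi(x^{-1}y))$ on $G$ is positive semidefinite (Schoenberg). Indeed, given $x_1,\dots,x_n$ and $c_1,\dots,c_n$, add $x_0=e$ with $c_0=-\sum_{j\ge1}c_j$. The cnd inequality, with $\psi(e)=0$ and $\psi(x^{-1})=\psi(x)$, reads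
$$0\ \ge\ \sum_{j,k\ge1}c_jc_k\psi(x_j^{-1}x_k)+2c_0\sum_{j\ge1}c_j\psi(x_j)=\sum_{j,k\ge1}c_jc_k\big(\psi(x_j^{-1}x_k)-\psi(x_j)-\psi(x_k)\big).$$
Every positive semidefinite kernel is the covariance of a centered Gaussian process. So there is a centered Gaussian process $(Y_x)_{x\in G}$ with this covariance, and
$$\mathbb E(Y_x-Y_y)^2=\psi(x)+\psi(y)-\big(\psi(x)+\psi(y)-\psi(x^{-1}y)\big)=\psi(x^{-1}y). \tag{5}$$

*Example.* For $G=\mathbb Z$ and $\psi(n)=|n|$ one gets a two-sided random walk with $Y_0=0$ and independent standard Gaussian steps $Y_n-Y_{n-1}$: then $Y_m-Y_n$ is a sum of $|m-n|$ independent steps up to sign, so its variance is $|m-n|$.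

**Invariance of increments.** The process is not invariant under translation ($Y_e$ has variance $0$, and in general $Y_g$ has not), but its increments are. Let $x_0\in G$ and let $x,y$ run over a finite set. The vector $(Y_x-Y_{x_0})_x$ is centered Gaussian, with covariances
$$\mathbb E(Y_x-Y_{x_0})(Y_y-Y_{x_0})=\tfrac12\big(\psi(x_0^{-1}x)+\psi(x_0^{-1}y)-\psi(x^{-1}y)\big),$$
by polarization from (5). The right side is unchanged if $x_0,x,y$ are replaced by $gx_0,gx,gy$. Hence for every $g\in G$
$$(Y_{gx}-Y_{gx_0})_x\ \text{ and }\ (Y_x-Y_{x_0})_x\ \text{ have the same law.} \tag{6}$$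

**The random sets.** For a sample point $\omega$ and a level $c\in\mathbb R$ put
$$A_c=A_c(\omega)=\{x\in G:\ Y_x(\omega)>c\}.$$
We shall integrate over all $c$ with respect to Lebesgue measure and take the expectation over $\omega$. Integrating over all levels makes a common shift of all the $Y_x$ harmless, so the invariance (6) of increments is all that is needed. Recall that a centered Gaussian variable $N$ of variance $\sigma^2$ satisfies
$$\mathbb E|N|=\sigma\,\frac{2}{\sqrt{2\pi}}\int_0^\infty xe^{-x^2/2}\,dx=\sigma\sqrt{2/\pi},\qquad \mathbb E N^+=\tfrac12\mathbb E|N|=\frac{\sigma}{\sqrt{2\pi}}. \tag{7}$$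
In particular the total mass of the pairs $(\omega,c)$ with $x\in A_c$, $y\notin A_c$ is $\mathbb E(Y_x-Y_y)^+=\psi(x^{-1}y)^{1/2}/\sqrt{2\pi}$: finite, and large when $\psi(x^{-1}y)$ is large.

## 7. The kernel $\Psi$

We are in the Setting of Section 4, with $\psi$ a proper cnd function on $G$ and $Y$ its Gaussian process.

**Definition.** For $s,s'\in\Gamma$ let $a=Y_{\rho(s)}$, $b=Y_{\rho(s')}$ and $m=\min_{p\in D(s,s')}Y_p$, with $m=+\infty$ if $D(s,s')=\varnothing$. Put
$$K(s,s')=|a-b|+2\big(\min(a,b)-m\big)^+,\qquad \Psi(s,s')=\mathbb E\,K(s,s').$$

The set $D(s,s')$ is finite, so only finitely many integrable variables are involved, and $\Psi(s,s')<\infty$.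

*Example.* Let $s$ be the 3-cycle (1) in $G\curlyvee H$ with $G$, $H$ infinite, and use $\rho_G$. Here $a=b=Y_e$ and $D(1,s)=\{e,g\}$, so $K(1,s)=2(Y_e-Y_g)^+$ and $\Psi(1,s)=\sqrt{2/\pi}\,\psi(g)^{1/2}$. Unlike the count, this sees where $g$ is.

**Lemma.**

1. $\Psi$ is a cnd kernel on $\Gamma$.
2. $\Psi(ts,ts')=\Psi(s,s')$ for all $s,s',t\in\Gamma$.
3. $\Psi(1,s)\ge\sqrt{2/\pi}\;\psi(\rho(s))^{1/2}$, and $\Psi(1,s)\ge\psi(p)^{1/2}/\sqrt{2\pi}$ for every $p\in D(1,s)$.
4. If $\rho(s)=e$ and $D(1,s)\subset\{e\}$, then $\Psi(1,s)=0$.

**Proof of (1).** The aim is to recognize $K$ as the integral of the kernels $d_{A_c}$. Fix $\omega$, and read off (4) for $A=A_c$. Exactly one of $\rho(s),\rho(s')$ lies in $A_c$ if and only if $\min(a,b)\le c<\max(a,b)$. Both lie in $A_c$ if and only if $c<\min(a,b)$. And $D(s,s')\not\subset A_c$ if and only if some $p\in D(s,s')$ has $Y_p\le c$, that is, $c\ge m$. So $d_{A_c}(s,s')$ equals $1$ on an interval of length $|a-b|$, equals $2$ for $m\le c<\min(a,b)$, and is $0$ elsewhere. Therefore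
$$\int_{\mathbb R}d_{A_c}(s,s')\,dc=|a-b|+2\big(\min(a,b)-m\big)^+=K(s,s')(\omega).$$
Each $d_{A_c}$ is cnd, so $K(\cdot,\cdot)(\omega)$ is cnd for every $\omega$, and so is its expectation $\Psi$.

**Proof of (2).** The aim is to reduce invariance to (6). Put $E=\{\rho(s),\rho(s')\}\cup D(s,s')$, a finite set. Adding a constant to all $Y_x$ does not change $|a-b|$ or $\min(a,b)-m$, so $K(s,s')$ is a function of the increments of $Y$ on $E$. By $\rho(ts)=\rho(t)\rho(s)$ and (3), $K(ts,ts')$ is the same function of the corresponding increments on $\rho(t)E$. By (6) these have the same law, so the expectations agree.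

**Proof of (3).** The aim is a lower bound for each of the two things $s$ can do: move the position, or disturb a point. For the pair $(1,s)$ we have $a=Y_e$ and $b=Y_{\rho(s)}$. First, $\Psi(1,s)\ge\mathbb E|a-b|=\sqrt{2/\pi}\,\psi(\rho(s))^{1/2}$ by (5) and (7). Second, let $p\in D(1,s)$. Then $m\le Y_p$, so
$$Y_e-Y_p=\big(a-\min(a,b)\big)+\big(\min(a,b)-Y_p\big)\le|a-b|+\big(\min(a,b)-m\big)^+\le K(1,s).$$
Since $K\ge0$, even $(Y_e-Y_p)^+\le K(1,s)$. Taking expectations, $\Psi(1,s)\ge\mathbb E(Y_e-Y_p)^+=\psi(p)^{1/2}/\sqrt{2\pi}$ by (5) and (7).

**Proof of (4).** Here $a=b=Y_e$ and $m\in\{Y_e,+\infty\}$, so both terms of $K(1,s)$ vanish. $\square$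

## 8. A criterion for groups that are almost translations on pieces

We now combine such kernels for several pieces $\iota_i(G_i)$ covering almost all of $X$. To answer the question two pieces suffice; we allow countably many.

**Theorem 1.** Let $\Gamma$ be a group acting faithfully on a set $X$. Let $I$ be a countable (finite or infinite) set. For each $i\in I$ let $G_i$ be a group with Haagerup's property, $\rho_i:\Gamma\to G_i$ a homomorphism and $\iota_i:G_i\to X$ a map. Assume:

- (a) for all $s\in\Gamma$, $i\in I$: $s\,\iota_i(x)=\iota_i(\rho_i(s)x)$ for almost all $x\in G_i$;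
- (b) for all $s\in\Gamma$ and almost all $i\in I$: $\rho_i(s)=e$, and $s\,\iota_i(x)=\iota_i(x)$ for all $x\in G_i\smallsetminus\{e\}$;
- (c) $X\smallsetminus\bigcup_i\iota_i(G_i\smallsetminus\{e\})$ is finite.

Then $\Gamma$ has Haagerup's property.

If $I$ is finite, (b) is vacuous. In Example B one may take a single piece, $I=\{1\}$, $G_1=\mathbb Z$, with $\rho$ and $\iota$ as in Section 5; the finite set in (c) is then $\{0,a\}$.

**Step 1: separating the indices.** If $I$ is infinite, we must prevent the different $i$ from contributing infinitely many elements with bounded value. Fix an injection $n:I\to\mathbb N$, and let $\psi_i$ be a proper cnd function on $G_i$. Since $x\mapsto1_{x\ne e}$ is cnd, $\psi_i+n(i)1_{x\ne e}$ is again proper and cnd. Replacing $\psi_i$ by it, we may assume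
$$\psi_i(x)\ge n(i)\qquad\text{for all }x\in G_i\smallsetminus\{e\}. \tag{8}$$
By (a), the data $(\Gamma,X,G_i,\rho_i,\iota_i)$ are a Setting as in Section 4. Let $D_i$ and $\Psi_i$ be obtained from it and $\psi_i$, and set $\Psi=\sum_{i\in I}\Psi_i$.

To see that something like (8) is needed, take $X=\{\underline e,x_1,x_2,\dots\}$, $\Gamma=\mathrm{Sym}_{\rm fin}(X)$, $G_i=\mathbb Z/2$ with $\rho_i$ trivial, and $\iota_i$ mapping $G_i$ onto $\{\underline e,x_i\}$ with $\iota_i(e)=\underline e$. For $s=(\underline e\ x_i)$, the set $D_j(1,s)$ is $\{e\}$ if $j\ne i$, and all of $G_i$ if $j=i$. So $\Psi(1,s)=\Psi_i(1,s)=\sqrt{2/\pi}\,\psi_i(u_i)^{1/2}$, where $u_i$ is the generator of $G_i$. If all $\psi_i$ were equal to $1_{x\ne e}$, infinitely many transpositions would have the same value.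

**Step 2: $\Psi$ is finite, so $s\mapsto\Psi(1,s)$ is a cnd function.** Let $s\in\Gamma$. For almost all $i$, (b) gives $\rho_i(s)=e$, and then $f_s(p)=s\,\iota_i(p)=\iota_i(p)$ for $p\ne e$, that is, $D_i(1,s)\subset\{e\}$. By part (4) of the Lemma, $\Psi_i(1,s)=0$ for these $i$. So $\Psi(1,s)$ is a finite sum of finite terms. By part (2), $\Psi(s,s')=\Psi(1,s^{-1}s')<\infty$ for all $s,s'$. A finite-valued sum of cnd kernels is a cnd kernel, so by part (1) $\Psi$ is cnd. It is also left-invariant, so $s\mapsto\Psi(1,s)$ is a cnd function $\Gamma\to\mathbb R_{\ge0}$.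

It remains to prove that it is proper. Let $R\ge0$, and consider the elements $s$ with $\Psi(1,s)\le R$. Write $g_i=\rho_i(s)$.

**Step 3: finitely many possibilities for the family $(g_i)$.** Put
$$F_i=\{p\in G_i:\psi_i(p)\le2\pi R^2\},$$
a finite set containing $e$. Since $\Psi_i(1,s)\le R$, part (3) of the Lemma gives $\psi_i(g_i)\le\pi R^2/2$, so $g_i\in F_i$, and it gives $\psi_i(p)\le2\pi R^2$ for all $p\in D_i(1,s)$, so
$$D_i(1,s)\subset F_i. \tag{9}$$
Let $I_0=\{i:n(i)\le2\pi R^2\}$, a finite set as $n$ is injective. For $i\notin I_0$, (8) gives $F_i=\{e\}$, hence $g_i=e$. So $(g_i)_{i\in I}$ is determined by its entries at $i\in I_0$, each of which lies in the finite set $F_i$.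

**Step 4: for a fixed family $(g_i)$, $s$ is determined off a finite set.** Let
$$S=\bigcup_{i\in I}\iota_i\big(G_i\smallsetminus g_i^{-1}F_i\big).$$
Let $x\in G_i\smallsetminus g_i^{-1}F_i$ and $p=g_ix$. Then $p\notin F_i$, so $p\notin D_i(1,s)$ by (9), which says $s\,\iota_i(g_i^{-1}p)=\iota_i(p)$, that is, $s\,\iota_i(x)=\iota_i(g_ix)$. So $s|_S$ is determined by $(g_i)$, and hence so is the set $s(S)$. To bound the complement, we claim
$$X\smallsetminus S\ \subset\ \Big(X\smallsetminus\bigcup_i\iota_i(G_i\smallsetminus\{e\})\Big)\ \cup\ \bigcup_{i\in I_0}\iota_i(g_i^{-1}F_i).$$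
Indeed, let $y\notin S$ not be in the first set. Then $y=\iota_i(x)$ for some $i$ and some $x\ne e$, and $y\notin S$ forces $x\in g_i^{-1}F_i$. If $i\notin I_0$, then $g_i=e$ and $F_i=\{e\}$, so $x=e$, a contradiction. So $i\in I_0$. The right side is finite by (c).

**Step 5: finitely many possibilities for $s$.** The permutation $s$ maps the finite set $X\smallsetminus S$ bijectively onto $X\smallsetminus s(S)$, and both sets are determined by $(g_i)$. So for given $(g_i)$ there are finitely many possibilities for $s|_{X\smallsetminus S}$, hence for $s$ as a permutation of $X$. By Step 3, finitely many permutations of $X$ arise, and since the action is faithful, $\{s\in\Gamma:\Psi(1,s)\le R\}$ is finite. $\square$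

## 9. Permutations modelled on $\bigoplus_iG_i$, and the proof of Theorem 2

In applying Theorem 1 to $G\curlyvee H$ we must also treat finite factors, for which $\rho_G$ need not be well defined. We work with arbitrary families from the start, since this costs nothing.

**Definition.** Let $(G_i)_{i\in I}$ be a family of groups. Let $X=\bigcup_i\underline{G_i}$ be the union of copies of the $G_i$ glued at their neutral elements to a single point $\underline e$. Each $G_i$ acts by left multiplication on $\underline{G_i}$ and trivially elsewhere, and $\curlyvee_iG_i\le\mathrm{Sym}(X)$ is the group generated by all $G_i$. Further, let $\widehat\Gamma$ be the set of $s\in\mathrm{Sym}(X)$ for which there is $(g_i)\in\bigoplus_iG_i$ (so almost all $g_i$ are trivial) such that, for almost all $x\in X\smallsetminus\{\underline e\}$, one has $s(x)=g_ix$, where $i$ is the index with $x\in\underline{G_i}$. We then say that $s$ is *modelled on* $(g_i)$.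

*Example.* For $I=\{1,2\}$ we recover $G_1\curlyvee G_2$. For infinitely many copies of $\mathbb Z/2$ indexed by $\mathbb N$, $X=\{\underline e,x_1,x_2,\dots\}$ and $\curlyvee_iG_i$ is generated by the transpositions $(\underline e\ x_i)$, so it is $\mathrm{Sym}_{\rm fin}(X)$. Here $\widehat\Gamma$ is the same group, since almost all $g_i$ are trivial and the other $\underline{G_i}$ contain only finitely many points. Every $s$ is modelled on every element of $\bigoplus_iG_i$, so models are not unique when the $G_i$ are finite.

**Step 1: $\widehat\Gamma$ is a group containing $\curlyvee_iG_i$ and all finitely supported permutations.** An element $g\in G_j$ is modelled on the family with entry $g$ at $j$ and trivial entries elsewhere, without exceptional points. A finitely supported permutation is modelled on the trivial family. So it suffices to show that $\widehat\Gamma$ is a group.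

Let $s,s'$ be modelled on $(g_i),(g_i')$. For almost all $x\ne\underline e$, say $x\in\underline{G_i}$, we have $s'(x)=g_i'x$. Also $g_i'x\ne\underline e$ unless $x=g_i'^{-1}$; for $x\ne\underline e$ this requires $g_i'\ne e$, so it happens for finitely many $x$. Apart from these, $s'(x)=g'_ix$ is a point of $\underline{G_i}\smallsetminus\{\underline e\}$, and since $s'$ is injective, it is an exceptional point of $s$ for finitely many $x$ only. For all other $x$ we get $ss'(x)=g_ig_i'x$. So $ss'$ is modelled on $(g_ig_i')$.

For the inverse, let $y\in\underline{G_i}\smallsetminus\{\underline e\}$ and put $x=g_i^{-1}y$. Then $x=\underline e$ only if $y=g_i\neq e$, which happens for finitely many $y$. Otherwise $x\in\underline{G_i}\smallsetminus\{\underline e\}$, and $y$ is determined by $x$, so $x$ is an exceptional point of $s$ for finitely many $y$ only. For all other $y$, $s(x)=g_ix=y$, that is, $s^{-1}(y)=g_i^{-1}y$. So $s^{-1}$ is modelled on $(g_i^{-1})$.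

**Step 2: the homomorphisms $\rho_i$.** Suppose $G_i$ is infinite. If $s$ is modelled on both $(g_j)$ and $(g_j')$, then $g_ix=g_i'x$ for almost all $x\in\underline{G_i}\smallsetminus\{\underline e\}$, hence for at least one $x$, so $g_i=g_i'$. Thus $\rho_i(s)=g_i$ is well defined, and by Step 1 it is a homomorphism $\widehat\Gamma\to G_i$. If $G_i$ is finite, let $\rho_i:\widehat\Gamma\to G_i$ be the trivial homomorphism. In both cases let $\iota_i:G_i\to X$ be the inclusion as $\underline{G_i}$.

**Step 3: the hypotheses of Theorem 1, when $I$ is countable and all $G_i$ have Haagerup's property.** The group $\widehat\Gamma$ acts faithfully on $X$, being a subgroup of $\mathrm{Sym}(X)$.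

- (a) If $G_i$ is infinite, this is the definition of $\rho_i$. If $G_i$ is finite, it is vacuous, since "almost all $x\in G_i$" is no condition.
- (b) Let $s$ be modelled on $(g_i)$. For almost all $i$ we have $g_i=e$, and also no exceptional point lies in $\underline{G_i}\smallsetminus\{\underline e\}$, because there are finitely many exceptional points and the sets $\underline{G_i}\smallsetminus\{\underline e\}$ are disjoint. For such $i$, $\rho_i(s)=e$ and $s$ fixes $\underline{G_i}\smallsetminus\{\underline e\}$ pointwise.
- (c) $X\smallsetminus\bigcup_i\iota_i(G_i\smallsetminus\{e\})=\{\underline e\}$.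

So $\widehat\Gamma$ has Haagerup's property, and hence so does its subgroup $\curlyvee_iG_i$.

**Proof of Theorem 2.** If $G$ and $H$ have Haagerup's property, take $I=\{1,2\}$, $G_1=G$, $G_2=H$ in Step 3: $G\curlyvee H$ has Haagerup's property. Conversely, $G$ and $H$ are subgroups of $G\curlyvee H$, and the property passes to subgroups. $\blacksquare$

## 10. Arbitrary families

**Theorem 3.** For any family $(G_i)_{i\in I}$ of groups, the following are equivalent:

1. $\curlyvee_iG_i$ has Haagerup's property;
2. the larger group $\widehat\Gamma$ (which contains all finitely supported permutations of $X$) has Haagerup's property;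
3. every $G_i$ has Haagerup's property and all but countably many $G_i$ are trivial.

*Proof.* A trivial $G_i$ contributes no point to $X\smallsetminus\{\underline e\}$ and no nontrivial permutation, so discarding the trivial $G_i$ changes neither $X$ nor the groups $\curlyvee_iG_i$ and $\widehat\Gamma$. (If all $G_i$ are trivial, $X$ is one point, both groups are trivial, and all three statements hold.) We discard them.

**(3) implies (2).** The index set is now countable, and this is Step 3 of Section 9.

**(2) implies (1).** The group $\curlyvee_iG_i$ is a subgroup of $\widehat\Gamma$.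

**(1) implies (3).** Each $G_i$ is a subgroup of $\curlyvee_iG_i$, so it has Haagerup's property. For the countability, note that a nontrivial element of $G_i$ moves every point of $\underline{G_i}$ and no other, so its support is $\underline{G_i}$, which has at least two points. For $i\ne j$ the supports $\underline{G_i}$ and $\underline{G_j}$ meet in $\{\underline e\}$ only, so they are different. Hence nontrivial elements of distinct $G_i$ are distinct permutations. If uncountably many $G_i$ were nontrivial, $\curlyvee_iG_i$ would be uncountable. But a group with Haagerup's property is countable. $\square$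

## 11. A formula for $G\curlyvee H$, and groups of almost-$G$ permutations

**Explicit form.** For $G,H$ infinite with proper cnd functions $\psi_G,\psi_H$ and associated Gaussian processes $Y^G,Y^H$, a proper cnd function on $G\curlyvee H$ is
$$s\ \longmapsto\ \sum_{L\in\{G,H\}}\mathbb E\Big[\,\big|Y^L_e-Y^L_{\rho_L(s)}\big|+2\Big(\min\big(Y^L_e,Y^L_{\rho_L(s)}\big)-\min_{p\in D_L(s)}Y^L_p\Big)^+\Big],$$
where $D_L(s)=\{p\in\underline L:\ s(\rho_L(s)^{-1}p)\ne p\}$. It is bounded below by
$$\max_L\max\Big\{\sqrt{2/\pi}\;\psi_L(\rho_L(s))^{1/2},\ \max_{p\in D_L(s)}\psi_L(p)^{1/2}/\sqrt{2\pi}\Big\}.$$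
(A minimum over the empty set is $+\infty$, and a maximum over the empty set is omitted.)

*Proof.* With $\iota_L$ the inclusion we have $f_1(p)=p$, so $D_L(s)=D_L(1,s)$, and the function is $\Psi_G(1,s)+\Psi_H(1,s)$, formed with the given $\psi_G,\psi_H$. It is cnd by parts (1) and (2) of the Lemma, and the lower bound is part (3). Properness is Steps 3–5 of the proof of Theorem 1 with $I_0=I=\{G,H\}$. The replacement leading to (8) served only to ensure that $F_i=\{e\}$ for $i$ outside a finite set $I_0$; with $I_0=I$ this is automatic, so the given $\psi_G,\psi_H$ may be kept. $\square$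

For the 3-cycle (1), the value of this function is $\sqrt{2/\pi}\,\big(\psi_G(g)^{1/2}+\psi_H(h)^{1/2}\big)$, by the example in Section 7 applied to $G$ and to $H$. These are the elements on which the kernels of Section 4 failed.

**Corollary 4.** Let $G$ be an infinite group with Haagerup's property acting freely with finitely many orbits on a set $X$. Then the group of all permutations of $X$ that coincide with an element of $G$ outside a finite set has Haagerup's property. In particular (with $X=G$) so does $\mathrm{Sym}_{\rm fin}(G)\rtimes G$.

*Proof.* If $X$ is empty the group is trivial, so let $X$ be nonempty. Since $G$ is infinite and acts freely, $X$ is infinite.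

**The homomorphism.** If $s$ coincides with $g$ and with $g'$ outside finite sets, then $gx=g'x$ for some $x\in X$, so $g=g'$ by freeness. Write $\rho(s)=g$. If $s$ and $s'$ coincide almost everywhere with $g$ and $g'$, then $ss'$ coincides with $gg'$ almost everywhere, because $s'$ is injective and so sends only finitely many points into the exceptional set of $s$. Also $s^{-1}$ coincides with $g^{-1}$ almost everywhere: if $y=gx$ with $x$ not exceptional for $s$, then $s(x)=y$, so $s^{-1}(y)=x=g^{-1}y$. So the permutations in question form a group $\Gamma$, and $\rho:\Gamma\to G$ is a homomorphism.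

**The hypotheses of Theorem 1.** Let $o_1,\dots,o_n$ represent the orbits. Take $I=\{1,\dots,n\}$, $G_i=G$, $\rho_i=\rho$ and $\iota_i(x)=x\,o_i$. The action of $\Gamma$ on $X$ is faithful. Condition (a): $\iota_i$ is injective by freeness, so for almost all $x\in G$ the point $xo_i$ is not exceptional for $s$, and then $s\,\iota_i(x)=\rho(s)xo_i=\iota_i(\rho(s)x)$. Condition (b) is vacuous since $I$ is finite. Condition (c): the complement of $\bigcup_i\iota_i(G\smallsetminus\{e\})$ is $\{o_1,\dots,o_n\}$. So Theorem 1 applies.

**The case $X=G$.** Let $G$ act on itself by left multiplication. The kernel of $\rho$ is $\mathrm{Sym}_{\rm fin}(G)$. Any $s\in\Gamma$ is the product of $s\rho(s)^{-1}\in\mathrm{Sym}_{\rm fin}(G)$ and $\rho(s)\in G$. A nontrivial element of $G$ moves every point of the infinite set $G$, so $\mathrm{Sym}_{\rm fin}(G)\cap G=1$ inside $\mathrm{Sym}(G)$. Hence $\Gamma=\mathrm{Sym}_{\rm fin}(G)\rtimes G$. $\square$
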